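# Totally skew embeddings of products of projective spaces

## 1. The value $4n-2\alpha(n)+1$ and small cases

Two affine subspaces $U,V$ of $\mathbb R^N$ are called *skew* if their affine span has dimension $\dim U+\dim V+1$, the largest value possible. Equivalently, every two lines $p\subset U$, $q\subset V$ are skew, that is, neither parallel nor intersecting. To see the equivalence for subspaces of positive dimension, let $P\in U$, $Q\in V$. The direction space of the affine span is spanned by the directions of $U$, the directions of $V$, and $P-Q$. The dimension drops exactly when there is a nontrivial relation $u+v+\lambda(P-Q)=0$. If $\lambda=0$, then $u=-v\ne0$ and $U,V$ contain parallel lines; if $\lambda\neq 0$, then $U$ and $V$ meet.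

An embedding $f:M^n\to\mathbb R^N$ of a smooth manifold is *totally skew* if for all $x\ne y$ in $M$ the affine tangent spaces at $f(x)$ and $f(y)$ are skew. Let $N(M)$ be the least $N$ for which $M$ has a totally skew embedding in $\mathbb R^N$. Counting dimensions gives $N(M)\ge 2n+1$. Ghomi and Tabachnikov proved $N(M^n)\le 4n+1$ for every $n$-manifold.

*Example.* The curve $\gamma(x)=(x,x^2,x^3)$ is a totally skew embedding of $\mathbb R$ in $\mathbb R^3$. Indeed, the substitution $x\mapsto x+c$ is induced by an affine map of $\mathbb R^3$ with unipotent linear part, so it is enough to compare $0$ with $y\ne0$: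
$$\det\big(\gamma'(0),\gamma'(y),\gamma(y)-\gamma(0)\big)=\det\begin{pmatrix}1&1&y\\0&2y&y^2\\0&3y^2&y^3\end{pmatrix}=2y^4-3y^4=-y^4\neq0 .$$

Let $\alpha(n)$ be the number of ones in the binary expansion of $n$. Take $n_i=2^{r_i}$ with distinct $r_i$, and $n=n_1+\dots+n_k\ge2$, so that $\alpha(n)=k$. Here is the guess that we shall test:
$$N(\mathbb RP^{n_1}\times\cdots\times\mathbb RP^{n_k})\overset{?}{=}4n-2\alpha(n)+1. \tag{1}$$
It proposes $7$ for $\mathbb RP^2$, $9$ for $\mathbb RP^2\times\mathbb RP^1$, and $21$ for $\mathbb RP^4\times\mathbb RP^2$.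

Why would one guess this? Because the most direct use of Stiefel–Whitney classes gives exactly this number as a lower bound. Throughout, cohomology has $\mathbb F_2$-coefficients, $w$ is the total Stiefel–Whitney class, $\bar w=w^{-1}$, and $\bar w(M)=w(TM)^{-1}$. The space $M$ is a closed smooth $n$-manifold, $n\ge1$, and $k=\alpha(n)$. Let $F=M\times M\setminus\Delta$ be the space of ordered pairs of distinct points, where $\Delta$ is the diagonal. A totally skew $f$ gives, for $(x,y)\in F$, a linear map
$$T_xM\oplus T_yM\oplus\mathbb R\to\mathbb R^N,\qquad (u,v,\lambda)\mapsto df_x(u)+df_y(v)+\lambda\,(f(x)-f(y)), \tag{2}$$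
whose image is the direction space of the affine span of the two tangent spaces. Total skewness says precisely that (2) is injective. So $TF\oplus\mathbb R$ is a subbundle of a trivial bundle of rank $N$. Its orthogonal complement has rank $N-2n-1$ and total class $\bar w(TF)=\bar w(M\times M)|_F$. Hence
$$\bar w_D(M\times M)|_F\neq0\ \Longrightarrow\ N\ge 2n+1+D. \tag{3}$$

Now compute. If $a$ is the generator of $H^1(\mathbb RP^m)$, then $w(\mathbb RP^m)=(1+a)^{m+1}$.

* For $\mathbb RP^2$: $(1+a)^4=1$, so $\bar w=(1+a)^{-3}=1+a$. The top class of $\bar w(M\times M)=\bar w(M)\times\bar w(M)$ is $a\times a$, of degree $2$. If it survives on $F$, (3) gives $N\ge 5+2=7$.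
* For $\mathbb RP^2\times\mathbb RP^1$: again $\bar w=1+a$, since $w(\mathbb RP^1)=(1+b)^2=1$. The top class is $a\times a$, and (3) would give $N\ge7+2=9$.
* For $\mathbb RP^4\times\mathbb RP^2$: $\bar w=(1+a)^{-5}(1+b)^{-3}=(1+a)^3(1+b)$, with top class $a^3b$ of degree $4$. The class $a^3b\times a^3b$ has degree $8$, and (3) would give $N\ge13+8=21$.

In all three cases the bound equals the value in (1). We shall see that these classes do survive on $F$. Nevertheless (1) is false for every $k\ge2$.

## 2. What ordered pairs of points detect, and where they stop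

**Observation 4.** If $\bar w_{n-k}(M)\ne0$, then $\bar w_{2(n-k)}(M\times M)|_F\neq 0$, and therefore $N(M)\ge 4n-2\alpha(n)+1$.

*Proof.* We use one fact proved later (Lemma E): $\bar w_i(M)=0$ for $i>n-k$, which is Massey's theorem. It gives $\bar w_{2(n-k)}(M\times M)=\bar w_{n-k}(M)\times\bar w_{n-k}(M)$, and this is nonzero by Künneth. Let $\delta:M\to M\times M$ be the diagonal map. By the long exact sequence of the pair $(M\times M,F)$ and the Thom isomorphism, the kernel of $H^*(M\times M)\to H^*(F)$ is the image of $\delta_!:H^{*-n}(M)\to H^*(M\times M)$. Suppose $\bar w_{n-k}\times\bar w_{n-k}=\delta_!(c)$. For $a\in H^*(M)$ of complementary degree,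
$$\langle ca,[M]\rangle=\langle\delta_!(c)\cdot(a\times1),[M\times M]\rangle=\langle (\bar w_{n-k}\,a)\times\bar w_{n-k},[M\times M]\rangle=0,$$
since the second factor has degree $n-k<n$. By Poincaré duality $c=0$, so $\bar w_{n-k}\times\bar w_{n-k}=0$, a contradiction. Now (3) with $D=2(n-k)$ gives the bound. $\square$

The same fact shows where this approach ends: $\bar w_i(M)=0$ for $i>n-k$ forces $\bar w_D(M\times M)=0$ for all $D>2(n-k)$. Ordered pairs can give no bound better than $4n-2\alpha(n)+1$, whatever the manifold.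

But (2) has a symmetry that we have thrown away. Interchanging $(x,u)$ and $(y,v)$ and changing the sign of $\lambda$ does not change the value. So the bundle lives over unordered pairs. A class there may be nonzero and yet become zero on $F$; this happens exactly for nonzero multiples of the class of the double cover. Those are the classes we have missed.

## 3. Unordered pairs and the equivariant diagonal

Let $G=\mathbb Z/2$ act on $M\times M$ by the swap, and let $B=F/G$. Let $L$ be the real line bundle given by the sign representation of $G$, on any of the spaces below, and $t=w_1(L)$.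

**Lemma A.** If $M$ has a totally skew embedding in $\mathbb R^N$, then $\bar w_D(TB\oplus L)=0$ for $D>N-2n-1$. So $\bar w_D(TB\oplus L)\ne0$ implies $N(M)\ge 2n+1+D$.

*Proof.* The map $(x,y;u,v,\lambda)\mapsto df_x(u)+df_y(v)+\lambda(f(x)-f(y))$ is fibrewise injective over $F$ and invariant under $(x,y;u,v,\lambda)\mapsto(y,x;v,u,-\lambda)$. The quotient of $TF\oplus\mathbb R$ by this involution is $TB\oplus L$. So $TB\oplus L$ embeds in the trivial bundle $\mathbb R^N$ over $B$. It has a complement of rank $N-2n-1$, whose total class is $\bar w(TB\oplus L)$. $\square$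

To compute on $B$ we pass to a larger space in which the diagonal has been put back.

**Definition.** For a $G$-space $X$ put $H_G^*(X)=H^*(S^\infty\times_GX)$.

*Examples.* If $X$ is a point, $H_G^*(X)=H^*(\mathbb RP^\infty)=\mathbb F_2[t]$. If $G$ acts trivially on $M$, then $S^\infty\times_GM=\mathbb RP^\infty\times M$ and $H^*_G(M)=H^*(M)[t]$. If $G$ acts freely on $X$, as on $F$, then $S^\infty\times_GX\to X/G$ is a bundle with contractible fibre $S^\infty$, so $H_G^*(F)=H^*(B)$.

On $S^\infty\times_G(M\times M)$ consider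
$$E=\big(S^\infty\times_GT(M\times M)\big)\oplus L,\qquad \widetilde W_D=\bar w_D(E)\in H^D_G(M\times M).$$

**Restriction to $F$.** There $E$ is the pullback of $TB\oplus L$, so $\widetilde W_D|_B=\bar w_D(TB\oplus L)$.

**Restriction to $\Delta$.** Let $\varphi$ be the inclusion of $S^\infty\times_G\Delta=\mathbb RP^\infty\times M$. A pair $(u,v)\in T_xM\oplus T_xM$ splits into a symmetric part $(s,s)$, on which the swap acts trivially, and an antisymmetric part $(d,-d)$, on which it acts by $-1$. Hence
$$E|_\Delta=TM\oplus(TM\otimes L)\oplus L .$$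
The symmetric part is the tangent bundle of $\Delta$, so the normal bundle of $\Delta$ is $TM\otimes L$. From the formula for $E|_\Delta$,
$$\sum_D\varphi^*\widetilde W_D=\big[(1+t)\,w(TM)\,w(TM\otimes L)\big]^{-1}\in H^*(M)[[t]]. \tag{4}$$

**Gysin sequence.** Choose a $G$-invariant tubular neighborhood of $\Delta$. Excision and the Thom isomorphism for the normal bundle $TM\otimes L$ give $H^*_G(M\times M,F)\cong H^{*-n}_G(\Delta)$. The exact sequence of the pair becomes
$$H_G^{*-n}(\Delta)\xrightarrow{\ \varphi_!\ }H_G^*(M\times M)\longrightarrow H^*(B), \tag{5}$$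
exact in the middle, where the source is $H^*(M)[t]$ shifted by $n$. Since a Thom class restricts on the zero section to the mod 2 Euler class,
$$\varphi^*\varphi_!(y)=y\,e,\qquad e=w_n(TM\otimes L)=\sum_iw_i(M)\,t^{n-i}. \tag{6}$$

**Lemma B.** If $\bar w_D(TB\oplus L)=0$, then $\varphi^*\widetilde W_D=y\,e$ for some $y\in H^*(M)[t]$ of total degree $D-n$.

*Proof.* If $\widetilde W_D|_B=0$, then $\widetilde W_D=\varphi_!(y)$ by exactness of (5). Apply $\varphi^*$ and (6). $\square$

So the test is a divisibility question in $H^*(M)[t]$: is the degree-$D$ part of (4) divisible by $e$, with a quotient that is polynomial in $t$? If not, $\bar w_D(TB\oplus L)\ne0$.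

## 4. $\mathbb RP^2\times\mathbb RP^1$ needs ten dimensions

**Theorem 1.** $N(\mathbb RP^2\times\mathbb RP^1)\ge10$. Hence the formula (1), which gives $9$, is false.

*Proof.* Let $M=\mathbb RP^2\times\mathbb RP^1$, so $n=3$ and $\alpha(n)=2$. Let $a\in H^1(M)$ come from $\mathbb RP^2$, so $a^3=0$, and let $H$ be the canonical line bundle of $\mathbb RP^2$.

**Step 1: the bundles.** We need the two factors of (4) and $e$. Since $\mathbb RP^1=S^1$ has trivial tangent bundle, $TM\cong T\mathbb RP^2\oplus1\cong3H$, so $w(TM)=(1+a)^3$. Tensoring, $TM\otimes L\cong3(H\otimes L)$ with $w_1(H\otimes L)=t+a$. Hence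
$$w(TM\otimes L)=(1+t+a)^3,\qquad e=(t+a)^3=t^3+t^2a+ta^2 .$$

**Step 2: the degree-3 class on the diagonal.** We invert (4). Since $a^4=0$, $(1+a)^4=1$ and $(1+t+a)^4=(1+t)^4$. So $(1+a)^{-3}=1+a$ and $(1+t+a)^{-3}=(1+t+a)(1+t)^{-4}$, and (4) equals
$$(1+t)^{-1}(1+a)(1+t+a)(1+t)^{-4}=(1+t)^{-5}(1+t+ta+a^2).$$
Moreover $(1+t)^{-5}=(1+t)^3(1+t)^{-8}\equiv1+t+t^2+t^3\pmod{t^8}$. The part of total degree $3$ is
$$\varphi^*\widetilde W_3=t^3+t\cdot t^2+(ta+a^2)\cdot t=t^2a+ta^2 .$$

**Step 3: it is not divisible by $e$.** If $\bar w_3(TB\oplus L)=0$, Lemma B gives $t^2a+ta^2=ye$ with $y$ of degree $0$ in $H^*(M)[t]$, so $y\in\{0,1\}$. But $t^2a+ta^2\ne0$, and it differs from $e$ because $e$ contains $t^3$. So $\bar w_3(TB\oplus L)\neq0$, and Lemma A gives $N\ge7+3=10$. $\blacksquare$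

If we allow ourselves to invert $t$, we can see what happened. Put $s=a/t$, so $s^3=0$ and $(1+s)(1+s+s^2)=1$. Then
$$\frac{\varphi^*\widetilde W_3}{e}=\frac{s+s^2}{1+s+s^2}=(s+s^2)(1+s)=s=\frac at .$$
The quotient exists, but it has a pole, and the coefficient of $t^{-1}$ is $a=\bar w_1(M)=\bar w_{n-k}(M)$. The general theorem says that this is always so.

## 5. The statement for closed manifolds, and a generating series

**Theorem 2.** Let $M^n$ be closed and $k=\alpha(n)$.

(i) If $\bar w_{n-k}(M)\ne0$, then $\bar w_{2n-k-1}(TB\oplus L)\neq0$ and hence $N(M)\ge4n-\alpha(n)$.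

(ii) For every closed $M^n$, $\bar w_D(TB\oplus L)=0$ for all $D\ge2n-k$. So $4n-\alpha(n)$ is the best bound that Stiefel–Whitney classes of $TB\oplus L$ can give for any closed $n$-manifold.

**Corollary 3.** For the products in (1), $4n-\alpha(n)\le N\le4n+1$. The formula (1) fails for every $k\ge2$.

For $k=1$ the new degree $2n-k-1$ equals the old one $2(n-k)$. For $k\ge2$ it is larger, so by Section 2 the class $\bar w_{2n-k-1}(TB\oplus L)$ of (i) becomes zero on $F$.

We set up the proof of Theorem 2 by collecting all the quotients into one series. Since $e=t^n(1+\text{nilpotent})$ is a unit in $H^*(M)[t,t^{-1}]$, put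
$$Q=e^{-1}\sum_D\varphi^*\widetilde W_D\in H^*(M)\otimes\mathbb F_2((t)).$$
As $e$ is homogeneous of degree $n$, the part of $Q$ of total degree $D-n$ is $Q_{D-n}=\varphi^*\widetilde W_D/e$. By Lemma B:
$$\text{if }Q_{D-n}\text{ contains a negative power of }t,\text{ then }\bar w_D(TB\oplus L)\neq0. \tag{7}$$

Let $x_1,\dots,x_n$ be the formal roots of $TM$ (splitting principle), so $w(TM)=\prod(1+x_i)$, $w(TM\otimes L)=\prod(1+t+x_i)$ and $e=\prod(t+x_i)$. With $u=t+t^2$, (4) gives
$$Q=(1+t)^{-1}\prod_ip(x_i)^{-1},\qquad p(x)=(1+x)(t+x)(1+t+x).$$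
Here $(t+x)(1+t+x)=u+x+x^2$, and therefore
$$p(x)=(1+x)(u+x+x^2)=u+(1+u)x+x^3 .$$
The $x^2$ terms cancel, and only exponents $0,1,3$ remain, which are of the form $2^i-1$. Set $g=p/u$, so that
$$g(x)=1+\xi_1x+\xi_2x^3,\qquad \xi_1=\frac{1+u}u,\quad\xi_2=\frac1u,\quad\text{in }K=\mathbb F_2((t)). \tag{8}$$
For a bundle $\zeta$ with formal roots $z_j$ write $g(\zeta)=\prod_jg(z_j)$. This is multiplicative on direct sums and equals $1$ on trivial bundles. Let $\nu$ be the normal bundle of an embedding $M\subset S^{n+q}$ with $q\ge1$. As $TM\oplus\nu$ is stably trivial,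
$$Q=(1+t)^{-1}u^{-n}\,g(\nu). \tag{9}$$

Now an obstacle appears. For a projective space we could multiply out. For a general $M$ we know only that $\bar w_{n-k}(M)\ne0$, which is information about $g(\nu)$ for the single polynomial $g(x)=1+x$. A priori the degree-$(n-k)$ part of $g(\nu)$ is some other polynomial in the classes of $\nu$. What rescues us is that the exponents in (8) are $2^i-1$. Then $g(\nu)$ records the action of Steenrod operations on the Thom class of $\nu$, and the instability of these operations leaves only one possibility in degree $n-k$.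

## 6. Milnor's operations and instability

Let $\mathcal A$ be the mod 2 Steenrod algebra. Its Milnor basis consists of operations $Sq^R$, one for each finite sequence $R=(r_1,r_2,\dots)$ of non-negative integers, with
$$\deg Sq^R=\sum_ir_i(2^i-1),\qquad |R|=\sum_ir_i .$$
Let $K$ be a commutative $\mathbb F_2$-algebra, $\xi_1,\xi_2,\dots\in K$, $\xi_0=1$, and $\xi^R=\prod\xi_i^{r_i}$. By Milnor (*The Steenrod algebra and its dual*, 1958), $S_\xi=\sum_R\xi^RSq^R$ is multiplicative, $S_\xi(ab)=S_\xi(a)S_\xi(b)$, and
$$S_\xi(a)=\sum_{i\ge0}\xi_ia^{2^i}\qquad(\deg a=1). \tag{10}$$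
We extend $S_\xi$ $K$-linearly. In each degree the sums are finite.

*Examples.* For $\xi=(1,0,0,\dots)$, $S_\xi$ is the total square: both are multiplicative and send $a$ of degree one to $a+a^2$. The operation $Sq^{(0,1)}$ has degree $3$ but $|R|=1$; by (10) it sends a degree-one class $a$ to $a^4$. So an operation of high degree can be nonzero on a class of low degree. The number that matters is $|R|$, as part (a) of the next lemma says.

The series $\sum\xi_ix^{2^i}$ has a compositional inverse of the same shape $\sum\bar\xi_ix^{2^i}$, $\bar\xi_0=1$: the equation $\sum_{i,j}\xi_i\bar\xi_j^{\,2^i}x^{2^{i+j}}=x$ is solved recursively by $\bar\xi_m=\sum_{i\ge1}\xi_i\bar\xi_{m-i}^{\,2^i}$ for $m\ge1$, and a right inverse of a series $x+\cdots$ is also a left inverse. For instance $\bar\xi_1=\xi_1$ and $\bar\xi_2=\xi_1^3+\xi_2$.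

**Lemma C.** (a) $Sq^R(c)=0$ if $|R|>\deg c$. (b) $S_\xi S_{\bar\xi}=\mathrm{id}$.

*Proof.* **Step 1: a test class.** We find out how much of $\mathcal A$ is detected by one product of degree-one classes. Let $a_1,\dots,a_j$ be the degree-one generators of $H^*((\mathbb RP^\infty)^j)$. By multiplicativity and (10), $Sq^R(a_1\cdots a_j)$ is the coefficient of $\xi^R$ in $\prod_{i=1}^j\sum_s\xi_sa_i^{2^s}$, with the $\xi_s$ regarded as variables. It is the sum of all monomials $\prod a_i^{2^{s_i}}$ in which each $s\ge1$ occurs exactly $r_s$ times among $s_1,\dots,s_j$. It is $0$ if $|R|>j$. For the different $R$ with $|R|\le j$ these sums are nonzero and have no monomial in common, so they are linearly independent. Hence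
$$\mathcal A_d\to H^{*}((\mathbb RP^\infty)^j),\quad\theta\mapsto\theta(a_1\cdots a_j),\quad\text{has rank }\#\{R:\deg Sq^R=d,\ |R|\le j\}. \tag{11}$$
For $j=d$ this map is injective, because $|R|\le\deg Sq^R$ always.

**Step 2: part (a), by comparison with admissible monomials.** The aim is to write $Sq^R$ using only $Sq^I$ of large excess. Let $j=\deg c$. Admissible sequences $I=(i_1,\dots,i_m)$, $i_s\ge2i_{s+1}$, $i_m\geq 1$, correspond bijectively to sequences $R$ via $r_s=i_s-2i_{s+1}$ (with $i_{m+1}=0$). The inverse is $i_s=\sum_{l\ge s}2^{l-s}r_l$, so $\deg Sq^I=\sum_si_s=\sum_lr_l(2^l-1)$. The excess is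
$$e(I)=i_1-i_2-\dots-i_m=\sum_s(i_s-2i_{s+1})=|R| .$$
The $Sq^I$ with $I$ admissible form a basis of $\mathcal A$. If $e(I)>j$, then $Sq^I$ vanishes on every class of degree $j$, because $Sq^{i_1}$ is applied to a class of degree $j+i_2+\dots+i_m<i_1$.

Take $d=\deg Sq^R$. The image in (11) is spanned by the $Sq^I(a_1\cdots a_j)$ with $\deg Sq^I=d$, $e(I)\le j$. By the bijection their number equals the rank, so they are linearly independent. Suppose $|R|>j$ and write $Sq^R=\sum_I\varepsilon_ISq^I$. Evaluating on $a_1\cdots a_j$, the left side is $0$ by Step 1 and the terms with $e(I)>j$ are $0$. By independence $\varepsilon_I=0$ whenever $e(I)\le j$. So $Sq^R$ is a combination of $Sq^I$ of excess $>j$, and $Sq^R(c)=0$.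

**Step 3: part (b), by evaluating on the test class.** On a class $a$ of degree one, $K$-linearity and multiplicativity give
$$S_\xi S_{\bar\xi}(a)=\sum_j\bar\xi_j\,(S_\xi a)^{2^j}=\sum_j\bar\xi_j\Big(\sum_i\xi_ia^{2^i}\Big)^{2^j}=a .$$
So $S_\xi S_{\bar\xi}$ fixes $a_1\cdots a_d$. Its component that raises degree by $d>0$ lies in $\mathcal A_d\otimes K$ and therefore kills $a_1\cdots a_d$. By injectivity in (11) for $j=d$, tensored with $K$, that component is zero. The component of degree $0$ is the identity. $\square$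

## 7. The class $g(\nu)$ in its top degree

Now let $g(x)=1+\sum_{i\ge1}\xi_ix^{2^i-1}$ with finitely many $\xi_i\ne0$ in $K$; thus $xg(x)=\sum\xi_ix^{2^i}$. For $h\in H^*(M)\otimes K$ the symbol $\langle h,[M]\rangle$ means evaluation of the component in $H^n(M)\otimes K$.

**Lemma D.** For $c\in H^j(M)$: $\ \langle c\,g(\nu),[M]\rangle=\langle S_{\bar\xi}(c),[M]\rangle$.

*Proof.* **Step 1: $S_\xi(U)=g(\nu)U$ for the Thom class $U$ of $\nu$.** This links $g$ with Steenrod operations. For a line bundle with $w_1=z$, $U$ has degree one and $U^2=zU$. So $U^{2^i}=z^{2^i-1}U$, and (10) gives $S_\xi(U)=\sum\xi_iz^{2^i-1}U=g(z)U$. For a sum of line bundles the Thom class is the product of the pulled-back Thom classes, and $S_\xi$ is multiplicative. In general, pull $\nu$ back to a flag bundle over $M$ where it splits. The map on $H^*(M)$ is injective, hence, by the Thom isomorphism, so is the map on the cohomology of Thom spaces.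

**Step 2: the collapse map.** We use that a sphere carries no nontrivial operations. Let $\kappa:S^{n+q}\to\mathrm{Th}(\nu)$ be the collapse map. Then $\kappa^*(hU)=\langle h,[M]\rangle\cdot(\text{generator})$ for $h\in H^n(M)\otimes K$, while classes $hU$ with $h$ of other degrees map to $0$. On $\tilde H^*(S^{n+q})\otimes K$ all operations of positive degree vanish, so $S_\xi=\mathrm{id}$ there, and by naturality
$$\kappa^*S_\xi(v)=S_\xi\kappa^*(v)=\kappa^*(v)\quad\text{for all }v\in\tilde H^*(\mathrm{Th}(\nu))\otimes K .$$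

**Step 3: the right $v$.** Take $v=S_{\bar\xi}(c)\,U$. By multiplicativity, Lemma C(b) and Step 1, $S_\xi(v)=S_\xi S_{\bar\xi}(c)\cdot S_\xi(U)=c\,g(\nu)\,U$. Comparing $\kappa^*S_\xi(v)$ with $\kappa^*(v)$ gives the lemma. $\square$

**Lemma E.** Let $n=2^{\rho_1}+\dots+2^{\rho_k}$ with $\rho_1>\dots>\rho_k\ge0$. Then $g(\nu)$ has no component in cohomological degree $>n-k$, and its component of degree $n-k$ is
$$\Big(\prod_{i=1}^k\bar\xi_{\rho_i}\Big)\,\bar w_{n-k}(M)\qquad(\bar\xi_0=1).$$
In particular $\bar w_i(M)=0$ for $i>n-k$.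

*Proof.* **Step 1: which $Sq^R$ can contribute.** For $c\in H^j(M)$ the degree-$n$ part of $S_{\bar\xi}(c)$ is $\sum\bar\xi^RSq^R(c)$ over $R$ with $\sum r_i(2^i-1)=n-j$. By Lemma C(a) we may take $|R|\le j$. Then
$$n=\sum_{i\ge1}r_i2^i+(j-|R|)\cdot2^0$$
writes $n$ as a sum of exactly $|R|+(j-|R|)=j$ powers of $2$. In a shortest such sum no power occurs twice, since two equal ones could be merged; so a shortest sum is the binary expansion, with $k$ terms. Hence there is no $R$ if $j<k$. If $j=k$ there is a single $R=R_0$, with $r_i=1$ exactly for those $i\ge1$ that occur among the $\rho$'s, and $\bar\xi^{R_0}=\prod_i\bar\xi_{\rho_i}$.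

**Step 2: the vanishing.** For $j<k$, Lemma D gives $\langle c\,g(\nu),[M]\rangle=0$ for all $c\in H^j(M)$. By Poincaré duality the component of $g(\nu)$ in degree $n-j$ is $0$.

**Step 3: identifying degree $n-k$.** For $c\in H^k(M)$, Lemma D and Step 1 give
$$\langle c\,g(\nu),[M]\rangle=\Big(\prod_i\bar\xi_{\rho_i}\Big)\langle Sq^{R_0}c,[M]\rangle ,$$
where $R_0$ depends only on $n$ and not on $g$. So we may evaluate $\langle Sq^{R_0}c,[M]\rangle$ with the polynomial we know. For $\xi=(1,0,0,\dots)$ we have $g(x)=1+x$ and $g(\nu)=w(\nu)=\bar w(M)$. The inverse of $x+x^2$ is $\sum_sx^{2^s}$, so all $\bar\xi_s=1$, and $\langle c\,\bar w_{n-k}(M),[M]\rangle=\langle Sq^{R_0}c,[M]\rangle$. Hence the component of $g(\nu)$ in degree $n-k$ and $\prod\bar\xi_{\rho_i}\,\bar w_{n-k}(M)$ have the same products with all $c\in H^k(M)$. By Poincaré duality they are equal. The last assertion is Step 2 for $g(x)=1+x$. $\square$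

*Check.* Let $M=\mathbb RP^4$, so $n=4$, $k=1$, $\rho_1=2$, and let $g=1+\xi_1x+\xi_2x^3$. Since $T\mathbb RP^4\oplus1\cong5H$, $g(\nu)=g(a)^{-5}=g(a)^3$, because $g(a)^8=1$. The coefficient of $a^3$ in $(1+\xi_1a+\xi_2a^3)^3$ is $\xi_1^3+3\xi_2=\xi_1^3+\xi_2=\bar\xi_2$, and that of $a^4$ is $6\xi_1\xi_2=0$. Both agree with Lemma E, as $\bar w_3(\mathbb RP^4)=a^3$.

## 8. The coefficient of $t^{-1}$, and Theorem 2(i)

We return to $g$ from (8) and compute the part of $Q$ in cohomological degree $n-k$.

**Step 1: the inverse series.** Lemma E asks for the $\bar\xi_\rho$. They can be found because $xg(x)$ is a composite of two simple series: with $\theta(x)=x+x^2$ and $\psi(y)=y+u^{-1}y^2$,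
$$\psi(\theta(x))=x+x^2+u^{-1}(x^2+x^4)=x+\frac{1+u}ux^2+\frac1ux^4=x\,g(x).$$
The inverses are $\theta^{-1}(y)=\sum_my^{2^m}$ and $\psi^{-1}(z)=\sum_su^{-(2^s-1)}z^{2^s}$. For the second, $\psi$ of the right side is
$$\sum_{s\ge0}u^{-(2^s-1)}z^{2^s}+\sum_{s\ge0}u^{-(2^{s+1}-1)}z^{2^{s+1}}=z,$$
since everything but the first term cancels; the first is the same computation with $u=1$. Then $\theta^{-1}\circ\psi^{-1}$ is the inverse of $xg(x)$, and the coefficient of $z^{2^\rho}$ in it is
$$\bar\xi_\rho=\sum_{m+s=\rho}u^{-(2^s-1)2^m}=\sum_{m=0}^\rho u^{-2^\rho+2^m}=u^{-2^\rho}h_\rho(u),\qquad h_\rho(u)=\sum_{m=0}^\rho u^{2^m}.$$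

**Step 2: the top part of $Q$.** We insert this in (9). By Lemma E, $Q$ has only cohomological degrees $\le n-k$. As $\sum2^{\rho_i}=n$ and $(1+t)^{-1}=t\,u^{-1}$, its component in cohomological degree $n-k$ is $f(t)\,\bar w_{n-k}(M)$ with
$$f(t)=(1+t)^{-1}u^{-2n}h(u)=t\,u^{-2n-1}h(u),\qquad h=\prod_{i=1}^kh_{\rho_i}. \tag{12}$$

**Step 3: reading coefficients in $t$ from series in $u$.** We claim that for any Laurent series $\sum_lc_lu^l$ the coefficient of $t^{-1}$ is $c_{-1}$. For $l\ge0$, $u^l$ has no negative powers of $t$. For $l=-1$, $[t^{-1}]\,t^{-1}(1+t)^{-1}=1$. For $l=-m$ with $m\ge2$,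
$$[t^{-1}]u^{-m}=[t^{m-1}](1+t)^{-m}\equiv\binom{2m-2}{m-1}\equiv0\pmod2,$$
because $\binom{2r}r=2\binom{2r-1}r$ for $r\ge1$. Moreover $t$ itself is a series in $u$: $\sum_{m\ge0}u^{2^m}=\sum_{m\ge0}(t^{2^m}+t^{2^{m+1}})=t$. Therefore
$$[t^{-1}]f=[u^{2n}]\Big(h(u)\sum_{m\ge0}u^{2^m}\Big), \tag{13}$$
$$[t^0]f=[t^{-1}]\big(u^{-2n-1}h(u)\big)=[u^{2n}]h(u)=0, \tag{14}$$
the last equality because $\deg h=\sum2^{\rho_i}=n<2n$.

**Step 4: counting.** We evaluate (13). It is the parity of the number of tuples $(m_0,\dots,m_k)$ of non-negative integers with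
$$\sum_{i=0}^k2^{m_i}=2\sum_{i=1}^k2^{\rho_i},\qquad m_i\le\rho_i\ \ (1\le i\le k),\quad m_0\text{ unrestricted}. \tag{15}$$

**Claim.** There is exactly one such tuple, and it has $m_0\le\rho_1+1$.

*Proof.* Induction on $k$. For $k=1$, $1\le2^{m_1}\le2^{\rho_1}$ gives $2^{\rho_1}\le2^{m_0}<2^{\rho_1+1}$, so $m_0=\rho_1$ and then $m_1=\rho_1$; this is a solution. Let $k\ge2$. Then $2^{\rho_1}<n<2^{\rho_1+1}$, and $0<\sum_{i\ge1}2^{m_i}\le n$ gives $n\le2^{m_0}<2n$. So $2^{\rho_1}<2^{m_0}<2^{\rho_1+2}$ and $m_0=\rho_1+1$. What remains is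
$$\sum_{i=1}^k2^{m_i}=2\sum_{i=2}^k2^{\rho_i},\qquad m_i\le\rho_i\ (i\ge2),\quad m_1\le\rho_1 .$$
This is (15) for $\rho_2>\dots>\rho_k$, with $m_1$ in the role of the unrestricted exponent, and the extra constraint $m_1\le\rho_1$. By induction that problem has a unique solution, and it has $m_1\le\rho_2+1\le\rho_1$, so the extra constraint holds automatically. $\square$

For $n=3$, for example, the equation is $2^{m_0}+2^{m_1}+2^{m_2}=6$ with $m_1\le1$, $m_2\le0$, and the only solution is $4+1+1$.

Hence $[t^{-1}]f=1$.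

**Step 5: conclusion.** Suppose $\bar w_{n-k}(M)\ne0$. The term $\bar w_{n-k}(M)\,t^{-1}\ne0$ occurs in $Q$, in total degree $n-k-1$. By (7) with $D-n=n-k-1$, $\bar w_{2n-k-1}(TB\oplus L)\ne0$. By Lemma A, $N(M)\ge2n+1+(2n-k-1)=4n-\alpha(n)$. This proves Theorem 2(i). $\blacksquare$

## 9. Vanishing from degree $2n-k$ on: Theorem 2(ii)

For the converse direction, polynomiality of the quotient $Q_{D-n}$ is not obviously enough, because Lemma B is only a necessary condition. We also need to know that an equivariant class is determined by its restriction to the diagonal together with its underlying non-equivariant class. This is Quillen's result (*The Adams conjecture*, Topology 10 (1971), Prop. 3.1); here is a proof from textbook facts. Let $r:H_G^*(M\times M)\to H^*(M\times M)$ be the pullback along the double cover $S^\infty\times M\times M\to S^\infty\times_G(M\times M)$.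

**Lemma F.** The map $(r,\varphi^*):H_G^*(M\times M)\to H^*(M\times M)\oplus H^*(M\times\mathbb RP^\infty)$ is injective.

*Proof.* **Step 1: the ingredients.** The Gysin sequence of the double cover, with transfer $\mathrm{tr}$, says that $\ker r$ is the image of multiplication by $t$, and that $t\cdot\mathrm{tr}=0$. Also $r\circ\mathrm{tr}=1+\tau^*$, where $\tau$ is the swap. Steenrod's construction of the squares gives, for $b\in H^d(M)$, a class $P(b)\in H_G^{2d}(M\times M)$ with $r(P(b))=b\times b$ and $\varphi^*P(b)=\sum_it^{d-i}Sq^ib$.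

**Step 2: generators.** Let $b_1,\dots,b_l$ be a homogeneous basis of $H^*(M)$. We show by induction on the degree that every homogeneous $z\in H_G^*(M\times M)$ is a combination
$$z=\sum_{i<j}c_{ij}\,\mathrm{tr}(b_i\times b_j)+\sum_{i,m}d_{i,m}\,t^mP(b_i). \tag{16}$$
The class $r(z)$ is invariant under $\tau^*$, so $r(z)=\sum_{i,j}c_{ij}\,b_i\times b_j$ with $c_{ij}=c_{ji}$. Then $z-\sum_{i<j}c_{ij}\mathrm{tr}(b_i\times b_j)-\sum_ic_{ii}P(b_i)$ lies in $\ker r$, so it equals $tz'$ with $\deg z'=\deg z-1$. By induction $z'$ has the form (16), and since $t\cdot\mathrm{tr}=0$, $tz'$ is a combination of classes $t^{m+1}P(b_i)$.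

**Step 3: injectivity.** Let $z$ be as in (16) with $r(z)=0$ and $\varphi^*z=0$. As $r(t)=0$,
$$r(z)=\sum_{i<j}c_{ij}(b_i\times b_j+b_j\times b_i)+\sum_id_{i,0}\,b_i\times b_i ,$$
so all $c_{ij}=0$ (and all $d_{i,0}=0$). If some $d_{i,m}\neq0$, let $d$ be the least degree of a $b_i$ that occurs with a nonzero coefficient. The part of $\varphi^*z$ in cohomological degree $d$ of $H^*(M)$ comes only from the terms $Sq^0b_i=b_i$ with $\deg b_i=d$. It is $\sum d_{i,m}t^{m+d}b_i\ne0$, a contradiction. So $z=0$. $\square$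

*Proof of Theorem 2(ii).* Let $D\ge2n-k$ and $y=Q_{D-n}$.

**Step 1: $y$ is a polynomial divisible by $t$.** The part of $y$ in cohomological degree $i$ carries $t^{D-n-i}$, and $i\le n-k\le D-n$. So all exponents are $\ge0$. Exponent $0$ requires $i=D-n=n-k$, and then the term is $[t^0]f\cdot\bar w_{n-k}(M)=0$ by (14). Hence $y\in t\,H^*(M)[t]$.

**Step 2: $\widetilde W_D=\varphi_!(y)$.** Let $z=\widetilde W_D-\varphi_!(y)$; we apply Lemma F. On the diagonal, $\varphi^*z=\varphi^*\widetilde W_D-ye=0$ by (6) and the definition of $y$. On $M\times M$, the Thom class of $TM\otimes L$ pulls back to that of the normal bundle of the diagonal, so $r(\varphi_!(y))=\delta_!(y|_{t=0})=0$ by Step 1. Moreover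
$$r(\widetilde W_D)=\bar w_D(M\times M)=\sum_i\bar w_i(M)\times\bar w_{D-i}(M)=0,$$
because $\bar w_i(M)=0$ for $i>n-k$ (Lemma E) and $D\ge2n-k>2(n-k)$. So $r(z)=0$, and $z=0$.

**Step 3: restriction to $B$.** By exactness of (5), $\bar w_D(TB\oplus L)=\widetilde W_D|_B=\varphi_!(y)|_B=0$. $\blacksquare$

So, in every closed manifold, the last degree in which a Stiefel–Whitney class of the complement can be nonzero is at most $2n-k-1$, and Lemma A can give at most $4n-\alpha(n)$.

## 10. Products of projective spaces of distinct $2$-power dimensions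

*Proof of Corollary 3.* Let $M=\prod\mathbb RP^{n_i}$ with $n_i=2^{r_i}$ and distinct $r_i$, so $\alpha(n)=k$. Since $a_i^{n_i+1}=0$ and $2n_i\ge n_i+1$ is a power of $2$, $(1+a_i)^{2n_i}=1$. Hence
$$\bar w(M)=\prod_i(1+a_i)^{-(n_i+1)}=\prod_i(1+a_i)^{n_i-1}.$$
Its component of degree $\sum(n_i-1)=n-k$ is $\prod_ia_i^{n_i-1}\neq0$. Theorem 2(i) gives $N(M)\ge4n-\alpha(n)$, and Ghomi–Tabachnikov give $N(M)\le4n+1$. Finally, for $k\ge2$,
$$\big(4n-\alpha(n)\big)-\big(4n-2\alpha(n)+1\big)=k-1\ge1,$$
so (1) fails for every $k\ge2$. $\blacksquare$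

For instance $N(\mathbb RP^4\times\mathbb RP^2)\ge22$, while (1) proposes $21$; here all $n_i\ge2$. The argument does not determine the exact values of $N$. For $k=1$ the bound $4n-1$ coincides with the value in (1), and whether equality holds there is not decided by the argument.
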